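\title{Monotone Lagrangians whose displacement energy exceeds Chekanov's bound}

\begin{abstract}
Chekanov's inequality $\hbar(L)\le e(L)$ bounds the displacement energy of a closed Lagrangian submanifold from below by the least area of holomorphic disks and spheres, optimized over almost complex structures. We show that the inequality can be strict for monotone displaceable Lagrangians, and that the ratio $e(L)/\hbar(L)$ is unbounded on this class. The ambient manifolds are closed, and the first example has dimension six. The main tool is a lower bound for the displacement energy of a product Lagrangian that disregards holomorphic curves of small area when their index is large enough.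
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Displacement energy and Chekanov's bound}

Throughout, $(M,\omega)$ is a connected symplectic manifold that is geometrically bounded in the sense of Chekanov. Closed manifolds are geometrically bounded, and all manifolds constructed in this paper are closed, so the definition will not be needed. A \emph{closed Lagrangian} $L\subset M$ is a compact, connected, embedded Lagrangian submanifold without boundary.

Hamiltonians $H\colon[0,1]\times M\to\mathbb{R}$ are normalized: compactly supported if $M$ is open, and with $\int_M H_t\,\omega^n=0$ for all $t$ if $M$ is closed. We define $X_{H_t}$ by $\omega(X_{H_t},\cdot)=-dH_t$ and write $\phi^H_t$ for its flow. The \emph{Hofer norm} of $H$ and the \emph{displacement energy} of $L$ are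
\[
\lVert H\rVert=\int_0^1\Big(\max_M H_t-\min_M H_t\Big)\,dt,\qquad
e(L)=\inf\{\lVert H\rVert:\ \phi^H_1(L)\cap L=\emptyset\},
\]
with $\inf\emptyset=\infty$, and $L$ is \emph{displaceable} if some $H$ displaces it. The opposite sign convention replaces $H$ by $-H$ and does not change $e(L)$. On a closed manifold, adding a function of $t$ to $H$ changes neither the flow nor the norm, so the normalization plays no role there.

An almost complex structure $J$ is \emph{tame} if $\omega(v,Jv)>0$ for $v\ne0$, and \emph{compatible} if in addition $\omega(J\cdot,J\cdot)=\omega$. Let $D\subset\mathbb{C}$ be the closed unit disk. A \emph{$J$-disk on $L$} is a $J$-holomorphic map $u\colon(D,\partial D)\to(M,L)$, and a \emph{$J$-sphere} is a $J$-holomorphic map $S^2\to M$. The \emph{area} $\omega(u)=\int u^*\omega$ of a disk with boundary on $L$, or of a sphere, depends only on its homotopy class, and it is positive for a non-constant $J$-disk or $J$-sphere when $J$ is tame. Let $\hbar_D(L,J)$ be the infimum of the areas of non-constant $J$-disks on $L$ and $\hbar_S(M,J)$ the infimum of the areas of non-constant $J$-spheres.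 With suprema over all tame $J$, set
\[
\hbar_D(L)=\sup_J\hbar_D(L,J),\qquad \hbar_S(M)=\sup_J\hbar_S(M,J),\qquad
\hbar(L)=\min\{\hbar_D(L),\hbar_S(M)\}.
\]
Chekanov proved that
\begin{equation}\label{eq:chekanov}
\hbar(L)\le e(L)
\end{equation}
always holds. One almost complex structure bounds $\hbar_D$ or $\hbar_S$ from below, and one Hamiltonian bounds $e(L)$ from above; when the two bounds meet, \eqref{eq:chekanov} determines both invariants. A strict inequality is harder to prove, because it consists of two universal statements: \emph{every} tame $J$ has a curve of small area, and \emph{no} Hamiltonian of small norm displaces $L$.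

Recall the Maslov index $\mu(u)$ of a map $u\colon(D,\partial D)\to(M,L)$. In a unitary trivialization $u^*TM\cong D\times\mathbb{C}^N$, $N=\dim L$, write $T_{u(\zeta)}L=U(\zeta)\mathbb{R}^N$ with $U(\zeta)$ unitary and determined up to $O(N)$; then $\mu(u)$ is the degree of $\det U^2\colon\partial D\to S^1$. This defines the Maslov class $\mu_L\colon\pi_2(M,L)\to\mathbb{Z}$, a homomorphism that equals $2c_1$ on the image of $\pi_2(M)$. For a product $L_1\times L_2\subset M_1\times M_2$ the group $\pi_2$ of the pair is the product of the groups of the factors, and area and Maslov index are the sums over the two components. The Lagrangian $L$ is \emph{monotone} if there is $\lambda>0$ with $\omega(\beta)=\lambda\,\mu_L(\beta)$ for all $\beta\in\pi_2(M,L)$.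

\begin{example}\label{ex:circle}
Let $S^1(A)\subset\mathbb{C}$ be a round circle enclosing area $A$. The group $\pi_2(\mathbb{C},S^1(A))\cong\mathbb{Z}$ is generated by the enclosed disk, of area $A$ and Maslov index $2$, so the circle is monotone and $\hbar\ge A$. Lemma~\ref{lem:disk} below gives $e\le A$. By \eqref{eq:chekanov}, $\hbar=e=A$.
\end{example}

\begin{example}\label{ex:known}
The following example of strict inequality is known. Let $0<a<A$, let $S^2(2a)$ be the sphere with an area form of total area $2a$, and let $S^1_{\mathrm{eq}}\subset S^2(2a)$ be an equator dividing it into two disks of area $a$. For $L=S^1(A)\times S^1_{\mathrm{eq}}\subset\mathbb{C}\times S^2(2a)$ one has $\hbar(L)=a<A=e(L)<\infty$.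
\end{example}

In Example~\ref{ex:known} the group $\pi_2(M,L)$ is generated by the disk in $\mathbb{C}$ and the two hemispheres. All three have Maslov index $2$, and their areas are $A$, $a$, $a$, so $L$ is not monotone. If we let $a=A$, then $L$ becomes monotone and the gap closes: all areas lie in $A\mathbb{Z}$, so $\hbar(L)\ge A$, while displacing the first factor gives $e(L)\le A$. One may therefore guess that the strict inequality is an effect of non-monotonicity. The following question comes from Keren Yaar's paper~\cite{KY}.

\medskip
\noindent\textbf{Question.} \emph{Is there a pair $(M,L)$, with $L\subset M$ a monotone displaceable closed Lagrangian, such that $\hbar(L)<e(L)$?}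
\medskip

We show that the answer is yes.

\subsection{Results}

Monotonicity forces classes of equal Maslov index to have equal area, but it allows small curves as long as their index is proportionally small. Suppose that the displacement energy $A$ of $L$ is the area of a disk of Maslov index $n$. Then $\lambda=A/n$, a class of Maslov index $m$ has area $mA/n$, and this is less than $A$ when $m<n$. For the circle $n=2$, which leaves little room. We replace the circle by a Lagrangian for which $n$ is large.

For $n\ge3$ and $r>0$ put $A=\pi r^2/2$ and $c=20\sqrt A$. In $\mathbb{C}^n$ with $\omega_0=\sum dx_j\wedge dy_j$ consider Polterovich's Lagrangian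
\[
P_n=\{\,r\,z\,x:\ z\in S^1\subset\mathbb{C},\ x\in S^{n-1}\subset\mathbb{R}^n\,\}.
\]
We use the unitary coordinates
\[
w_1=\frac{z_1+iz_2}{\sqrt2},\qquad w_2=\frac{z_1-iz_2}{\sqrt2},\qquad w_j=z_j\quad(j\ge3),
\]
and let $T^{2n}=\mathbb{C}^n_w/(c\,\mathbb{Z}[i])^n$ with its flat K\"ahler structure. Since $r=\sqrt{2A/\pi}<c/2$, the ball $\{|w|\le r\}\supset P_n$ embeds in $T^{2n}$, and we regard $P_n$ as a submanifold of $T^{2n}$. The torus is a closed substitute for $\mathbb{C}^n$, and $c$ is chosen to leave room for the constructions below. Let $S^2(b)$ be the round sphere with the rotation-invariant area form $\sigma$ of total area $b$, complex structure $j$ and antipodal map $\alpha$, and let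
\[
\bar\Delta=\{(x,\alpha x):x\in S^2\}\subset S^2(b)\times S^2(b).
\]

\begin{theorem}\label{thm:product}
Let $n\ge5$, $b=4A/n$, $M=T^{2n}\times S^2(b)\times S^2(b)$ and $L=P_n\times\bar\Delta$. Then $L$ is a monotone displaceable closed Lagrangian and
\[
\hbar(L)=\hbar_S(M)=b\;<\;\tfrac n4\,b=A=e(L)<\infty .
\]
If moreover $4\mid n$ (so $n\ge8$), then also $\hbar_D(L)=b<e(L)$.
\end{theorem}

\begin{theorem}\label{thm:blowup}
Let $n\ge3$ and $a=2A/n$. Let $Y$ be the K\"ahler blow-up of $T^4=\mathbb{C}^2_{(w_{n-1},w_n)}/(c\,\mathbb{Z}[i])^2$ at $q=(\frac c2,\frac c2)$ described in Section~\ref{sec:Y}, with exceptional sphere of area $a$. Then $P_n\subset M=T^{2n-4}\times Y$ is a monotone displaceable closed Lagrangian, and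
\[
\hbar(P_n)=a\;<\;\tfrac n2\,a=A=e(P_n).
\]
\end{theorem}

By Theorem~\ref{thm:product}, every value $m/4$ with $m\ge5$ is attained by $e(L)/\hbar(L)$ on monotone displaceable closed Lagrangians, so the ratio is unbounded. Theorem~\ref{thm:blowup} with $n=3$ gives an example in a closed $6$-manifold with $e=\frac32\hbar$. There the small curves are spheres. The last assertion of Theorem~\ref{thm:product} shows that the gap also occurs for disks: for $L=P_8\times\bar\Delta\subset T^{16}\times S^2(b)\times S^2(b)$ one has $\hbar(L)=\hbar_D(L)=\hbar_S(M)=b<2b=e(L)$.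

In both theorems the bound $e\ge A$ comes from the following result.

\begin{theorem}\label{thm:lower}
Let $W,Q$ be closed connected symplectic manifolds (one may be a point), $L'\subset W$ and $K\subset Q$ closed Lagrangians, $J_W,J_Q$ compatible almost complex structures, and $A>0$. Assume:
\begin{itemize}
\item[(H1)] every non-constant $J_W$-sphere in $W$ and every non-constant $J_W$-disk on $L'$ has area $\ge A$;
\item[(H2)] every non-constant $J_Q$-disk on $K$ of area $<A$ has Maslov index $\ge\dim K+2$, and every non-constant $J_Q$-sphere of area $<A$ has $c_1\ge1$.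
\end{itemize}
Then $e(L'\times K)\ge A$ in $W\times Q$.
\end{theorem}

When $Q$ is a point, this is a bound of the type \eqref{eq:chekanov} for one compatible structure: $e(L')\ge\min\{\hbar_D(L',J_W),\hbar_S(W,J_W)\}$. The content of (H2) is that curves of area below $A$ are allowed in the second factor if their index is large.

Section~\ref{sec:Pn} computes the disks on $P_n$ and displaces it. Section~\ref{sec:idea} explains the lower bound in the smallest cases. Section~\ref{sec:tools} sets up the analysis of perturbed disks, which is used twice: for Theorem~\ref{thm:lower} in Section~\ref{sec:lower} and for the statement on $\hbar_D$ in Section~\ref{sec:disks}. Section~\ref{sec:spheres} shows that certain spheres exist for every $J$. Theorems~\ref{thm:product} and~\ref{thm:blowup} are proved in Sections~\ref{sec:product} and~\ref{sec:blowup}.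

\section{The Lagrangian $P_n$ and its displacement}\label{sec:Pn}

\begin{lemma}\label{lem:Pn}
Let $n\ge3$. Then $P_n$ is a closed Lagrangian in $T^{2n}$ with $\pi_1(P_n)\cong\mathbb{Z}$. We have $\pi_2(T^{2n})=0$ and $\pi_2(T^{2n},P_n)\cong\pi_1(P_n)$, with a generator of area $A$ and Maslov index $n$ represented by a disk in the ball $\{|w|\le r\}$. In particular all disks on $P_n$ have area in $A\mathbb{Z}$.
\end{lemma}

\begin{proof}
If $zx=z'x'$ with $x,x'$ real unit vectors, then $(z/z')x=x'$ is real and nonzero, so $z/z'=\pm1$. Hence $(z,x)\mapsto rzx$ induces an injection of the closed manifold $(S^1\times S^{n-1})/\pm$ into $\mathbb{C}^n$. At $z=e^{i\theta}$ the image of the differential is spanned over $\mathbb{R}$ by $ie^{i\theta}x$ and the vectors $e^{i\theta}v$ with $v\in\mathbb{R}^n$, $v\perp x$. It equals $U\mathbb{R}^n$ for the unitary matrix $U=e^{i\theta}\,O\operatorname{diag}(i,1,\dots,1)$, where $O\in O(n)$ has first column $x$. So the map is an embedding with Lagrangian image, and $\det U^2=-e^{2in\theta}$.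

The map $[z,x]\mapsto z^2$ is a fiber bundle $P_n\to S^1$ with fiber $S^{n-1}$, which is simply connected because $n\ge3$. So $\pi_1(P_n)\cong\mathbb{Z}$, generated by the loop $re^{i\theta}(\cos\theta\,e_1+\sin\theta\,e_2)$, $\theta\in[0,\pi]$, along which $z^2=e^{2i\theta}$ turns once. With $\zeta=e^{2i\theta}$ we have $e^{i\theta}\cos\theta=\frac{\zeta+1}2$ and $e^{i\theta}\sin\theta=\frac{\zeta-1}{2i}$, so the loop bounds the holomorphic disk $u(\zeta)=r\big(\frac{\zeta+1}2,\frac{\zeta-1}{2i},0,\dots,0\big)$. In the coordinates $w$ it reads
\[
w_1=\frac{r\zeta}{\sqrt2},\qquad w_2=\frac r{\sqrt2},\qquad w_j=0\quad(j\ge3).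
\]
It lies in the ball, its area is $\pi r^2/2=A$, and its Maslov index is the winding number of $-e^{2in\theta}$ for $\theta\in[0,\pi]$, which is $n$.

Finally, $\pi_1(P_n)\to\pi_1(T^{2n})$ is trivial because $P_n$ lies in a ball, so the exact sequence $0=\pi_2(T^{2n})\to\pi_2(T^{2n},P_n)\to\pi_1(P_n)\to\pi_1(T^{2n})$ gives the isomorphism.
\end{proof}

The formula for the disk explains the coordinates $w$. On $P_n$ we have
\begin{equation}\label{eq:shadow}
|w_1|=r\,|x_1+ix_2|/\sqrt2\le r/\sqrt2 ,
\end{equation}
so $P_n$ projects into the round disk $\Omega_0=\{|w_1|\le r/\sqrt2\}$, whose area is exactly $A$. The projection to the $z_1$-line is the disk of radius $r$, of area $2A$. To displace $P_n$ at cost close to $A$ it suffices to displace $\Omega_0$. A translation is efficient for a domain that nearly fills a rectangle, so we first deform $\Omega_0$ into such a domain; conjugation by this deformation does not change the Hofer norm.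

\begin{lemma}\label{lem:disk}
For each $\varepsilon\in(0,A)$ there is a smooth function $H\colon\mathbb{C}\to\mathbb{R}$ with compact support in $U=\{|w|<c/2\}$ and $\max H-\min H\le A+\varepsilon$ such that $\phi^H_1(\Omega_0)\cap\Omega_0=\emptyset$.
\end{lemma}

\begin{proof}
Write $w=x+iy$ and $\omega=dx\wedge dy$. Let $\ell=\sqrt{A+\varepsilon}<\sqrt{2A}$ and choose $\eta>0$ with $\ell(\ell-2\eta)>A$. The open rectangle $(0,\ell)\times(\eta,\ell-\eta)$ has center $w_*=(\ell/2,\ell/2)$ and area $>A$. Round the corners of a slightly smaller concentric rectangle and shrink it toward $w_*$ to obtain a convex domain $\Omega_1$ in the rectangle, of area $A$, with smooth polar radius function $\rho_1(\theta)$ about $w_*$.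

\emph{Step 1: a symplectomorphism $\psi$ with compact support in $U$ and $\psi(\Omega_0)=\Omega_1$.} For $\tau\in[0,1]$ let $\rho_\tau^2=(1-\tau)r^2/2+\tau\rho_1^2$, and let $\Omega_\tau$ be the domain bounded by $\gamma_\tau(\theta)=\tau w_*+\rho_\tau(\theta)e^{i\theta}$. Its area is $\frac12\int\rho_\tau^2\,d\theta=(1-\tau)A+\tau A=A$. The numbers $|w_*|=\ell/\sqrt2$, $\max\rho_1\le\ell/\sqrt2$ and $r/\sqrt2=\sqrt{A/\pi}$ are all less than $\sqrt A$, so $\rho_\tau<\sqrt A$. Let $V_\tau=\partial_\tau\gamma_\tau$. The $\tau$-derivative of the enclosed area is $\int_0^{2\pi}\omega(V_\tau,\gamma_\tau')\,d\theta$, and it vanishes; hence $f_\tau(\theta)=-\int_0^\theta\omega(V_\tau,\gamma_\tau')$ is $2\pi$-periodic. Define $F_\tau(\tau w_*+\rho e^{i\theta})=\beta(\rho/\rho_\tau(\theta))f_\tau(\theta)$, where $\beta$ is smooth, supported in $[\frac12,2]$ and $\beta=1$ near $1$. The support of $F_\tau$ lies in $\{|w|\le3\sqrt A\}\subset U$. Along the curve, $\omega(X_{F_\tau},\gamma_\tau')=-f_\tau'=\omega(V_\tau,\gamma_\tau')$, so $X_{F_\tau}(\gamma_\tau(\theta))=V_\tau(\theta)+k(\tau,\theta)\gamma_\tau'(\theta)$ for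 a smooth function $k$. If $\theta(\tau)$ solves $\dot\theta=k(\tau,\theta)$, then $\gamma_\tau(\theta(\tau))$ is a trajectory of $X_{F_\tau}$. Thus the flow carries $\partial\Omega_0$ onto $\partial\Omega_\tau$, and, having compact support, it carries $\Omega_0$ onto $\Omega_\tau$. Let $\psi=\phi^F_1$.

\emph{Step 2: translation.} Let $G=-\ell\,\beta_1(x)\beta_2(y)$, where $0\le\beta_1\le1$, $\beta_1=1$ on $[0,2\ell]$, $\operatorname{supp}\beta_1\subset[-\ell,3\ell]$, and $0\le\beta_2\le\ell$, $\beta_2(y)=y$ on $[\eta,\ell-\eta]$, $\operatorname{supp}\beta_2\subset[-\ell,2\ell]$. The support of $G$ lies in $U$ because $\sqrt{13}\,\ell<\sqrt{26A}<c/2$, and $-\ell^2\le G\le0$. Since $X_G=(-\partial_yG,\partial_xG)=(\ell,0)$ on $[0,2\ell]\times[\eta,\ell-\eta]$, the map $\phi^G_1$ translates $\Omega_1$ into $(\ell,2\ell)\times(\eta,\ell-\eta)$, off itself. Put $H=G\circ\psi$. Then $\max H-\min H\le\ell^2=A+\varepsilon$, and $\phi^H_1=\psi^{-1}\phi^G_1\psi$ displaces $\Omega_0$.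
\end{proof}

\begin{corollary}\label{cor:upper}
Let $T^2=\mathbb{C}_{w_1}/c\,\mathbb{Z}[i]$, let $M'$ be a closed symplectic manifold or a point, and let $L\subset T^2\times M'$ be a closed Lagrangian contained in $\Omega_0\times M'$. Then $e(L)\le A$.
\end{corollary}

\begin{proof}
The disk $U$ embeds in $T^2$, so $H$ extends by zero to $T^2$. Its pullback to $T^2\times M'$ has the same oscillation and generates $\phi^H_t\times\mathrm{id}$, whose time-one map displaces $\Omega_0\times M'$. Let $\varepsilon\to0$.
\end{proof}

\section{The lower bound in the smallest cases}\label{sec:idea}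

This section is a guide to the proof of Theorem~\ref{thm:lower}; nothing in it is used later. Let $L\subset M$ have dimension $N$, fix a compatible $J_0$, and suppose that $H$ displaces $L$ with $\lVert H\rVert<A$. View the disk with two boundary points removed as a strip, and add to the Cauchy--Riemann equation the Hamiltonian term $X_H$ over a part of the strip of length about $R$. For $R=0$ the solutions of area zero are the constants. For large $R$ there are none, because a solution would contain an approximate trajectory of $X_H$ from $L$ to $L$. Fix $z_0\in\partial D$ and $p\in L$. After a generic perturbation, pairs $(R,u)$ with $u$ a solution of Maslov index $-m$ form a manifold of dimension $N+1-m$. So the pairs with area zero, index zero and $u(z_0)=p$ form a $1$-manifold whose only boundary point is the constant at $R=0$. Such a manifold is not compact, so some sequence in it degenerates into a solution $u_0$ and holomorphic bubbles, and an energy estimate bounds the total area of the bubbles by about $\lVert H\rVert$. If $J_0$ has no curves of area $<A$, this is a contradiction. Otherwise we look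 at $u_0$: its index is $-m$, where $m$ is the total index of the bubbles, and we ask whether such a $u_0$ can exist.

\emph{The circle.} Let $L=\partial\Omega_0\subset T^2$, so $N=1$, and let the bubble be $\Omega_0$, with $m=2$. The point $p$ can lie on the boundary of the bubble, which is all of $L$, so $u_0$ is unconstrained and belongs to a space of dimension $1+1-2=0$. Nothing excludes this, and by Corollary~\ref{cor:upper} nothing can, once $\lVert H\rVert$ exceeds the area of $\Omega_0$.

\emph{The case $n=3$ of Theorem~\ref{thm:blowup}.} Here $N=3$ and $\lambda=A/3$, so a sphere with $c_1=1$ must have area $2A/3$; the exceptional sphere $E\subset Y$ is given this area. For the product complex structure, disks on $P_3$ have area $\ge A$ and spheres are covers of $\{x\}\times E$ (Section~\ref{sec:blowup}). As $2\cdot 2A/3>A$, exactly one sphere $\{x\}\times E$ bubbles off, and $m=2$. A sphere does not carry boundary points, so $u_0(z_0)=p$, a condition of codimension $3$. The dimension is $3+1-2-3=-1$. So no such $H$ exists and $e(P_3)\ge A$, although there are curves of area $2A/3$.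

\emph{The case $n=5$ of Theorem~\ref{thm:product}.} Here $N=7$, $b=4A/5$, and again there is exactly one non-constant bubble, of area $b$ and index $m=4$. The new possibility is a disk on $\bar\Delta$ that carries $p=(x',y')$ on its boundary. Without a constraint, $u_0$ would move in a space of dimension $7+1-4=4$. But the bubble lies in a fiber $\{x\}\times S^2\times S^2$, and $x=x'$ because it passes through $p$. It is attached at $u_0(z_0)$, so $u_0(z_0)\in\{x'\}\times\bar\Delta$, a condition of codimension $5$. The dimension is $4-5=-1$. For a general factor $K$ of dimension $d$ the count is $(N+1-m)-(N-d)=d+1-m$, which is negative exactly when $m\ge d+2$. This is the origin of (H2) and the reason for the product form of Theorem~\ref{thm:lower}.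

\section{Disks with a Hamiltonian term}\label{sec:tools}

In this section $(M,\omega)$ is closed and $L\subset M$ is a closed Lagrangian of dimension $N$.

\subsection{The equation and its energy}

The function $s+it=\frac1\pi\log\frac{1+z}{1-z}+\frac i2$ identifies $D\setminus\{\pm1\}$ biholomorphically with $\mathbb{R}\times[0,1]$, with $z=\pm1$ at $s=\pm\infty$. A \emph{datum} is a pair $(J,G)$ of a tame almost complex structure and a smooth function $G(s,t,x)$ on $\mathbb{R}\times[0,1]\times M$ that vanishes for large $|s|$. Let $X_G$ be the Hamiltonian vector field of $G(s,t,\cdot)$. A \emph{solution} for $(J,G)$ is a smooth map $u\colon(D,\partial D)\to(M,L)$ with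
\begin{equation}\label{eq:CR}
\partial_su+J(u)\big(\partial_tu-X_G(u)\big)=0 .
\end{equation}
In invariant form this reads $(du-X_G\otimes dt)^{0,1}=0$. The form $X_G\otimes dt$ vanishes near $\pm1$, so \eqref{eq:CR} is a smooth inhomogeneous Cauchy--Riemann equation on all of $D$, and for $G=0$ its solutions are the $J$-disks on $L$. Sequences and families of data are always assumed to have $G$ supported in a fixed region $|s|\le s_0$.

\begin{lemma}\label{lem:energy}
For a solution $u$,
\[
0\le\mathcal{E}(u):=\iint\omega(\partial_su,J\partial_su)\,ds\,dt=\omega(u)+\iint(\partial_sG)(s,t,u)\,ds\,dt .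
\]
\end{lemma}

\begin{proof}
The integrand of $\mathcal{E}$ is non-negative by tameness. Applying $J$ to \eqref{eq:CR} gives $J\partial_su=\partial_tu-X_G$, so
\[
\omega(\partial_su,J\partial_su)=\omega(\partial_su,\partial_tu)-dG(\partial_su)
=\omega(\partial_su,\partial_tu)-\partial_s\big(G(s,t,u)\big)+(\partial_sG)(s,t,u).
\]
The middle term integrates to zero over each line $t=\mathrm{const}$, since $G=0$ for large $|s|$.
\end{proof}

\subsection{Compactness}

\begin{proposition}\label{prop:gromov}
Let $(J_\nu,G_\nu)\to(J,G)$ in $C^\infty$, let $u_\nu$ be solutions for $(J_\nu,G_\nu)$ with $\omega(u_\nu)$ bounded above, and fix $z_0\in\partial D$. After passing to a subsequence there are a solution $u_0$ for $(J,G)$, a finite set $\Sigma\subset D$, and for each $z\in\Sigma$ a finite collection $\mathcal{T}_z$ of $J$-spheres and $J$-disks on $L$, called \emph{bubbles}, some of which may be constant, such that: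
\begin{itemize}
\item[(G1)] $u_\nu\to u_0$ in $C^\infty$ on compact subsets of $D\setminus\Sigma$;
\item[(G2)] each $\mathcal{T}_z$ contains a non-constant bubble;
\item[(G3)] for large $\nu$, $\omega(u_\nu)$ is the sum of $\omega(u_0)$ and the areas of all bubbles, and $\mu(u_\nu)$ is the sum of $\mu(u_0)$, the Maslov indices of all disk bubbles, and $2c_1$ of all sphere bubbles;
\item[(G4)] $u_\nu(z_0)$ converges to a point $y\in L$, and either $y=u_0(z_0)$, or $z_0\in\Sigma$ and there are disks $v_1,\dots,v_l\in\mathcal{T}_{z_0}$ with $u_0(z_0)\in v_1(\partial D)$, $v_i(\partial D)\cap v_{i+1}(\partial D)\ne\emptyset$ for $i<l$, and $y\in v_l(\partial D)$.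
\end{itemize}
\end{proposition}

\begin{proof}
We reduce to Gromov compactness for holomorphic disks with Lagrangian boundary, see e.g.~\cite{Fr}, by passing to graphs. View $D\subset S^2=\mathbb{C}\cup\{\infty\}$. The coordinate $s+it$ extends to the region $-\frac12<t<\frac32$, and we extend $G_\nu$ and $G$ with compact support in this region so that still $G_\nu\to G$. (In our applications $G=\rho(s)H_t+h$ with $H$ fixed and $h$ supported over the interior of $D$, and it suffices to extend $H_t$ in $t$.) Define $\tilde J$ on $S^2\times M$ by $\tilde J=J$ on $TM$, $\tilde J\partial_s=\partial_t+X_G$ and $\tilde J\partial_t=-\partial_s-JX_G$; where $G=0$ this is $j\times J$. Then $\tilde J^2=-1$, the projection to $S^2$ is holomorphic, and the graph $z\mapsto(z,u(z))$ is $\tilde J$-holomorphic if and only if $\partial_t+X_G+J\partial_su=\partial_t+\partial_tu$, which is \eqref{eq:CR}. Let $\sigma_0$ be an area form on $S^2$ and $\Gamma>0$. For a tangent vector $(\mathbf{a},\xi)$,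
\[
(\Gamma\sigma_0\oplus\omega)\big((\mathbf{a},\xi),\tilde J(\mathbf{a},\xi)\big)=\Gamma\sigma_0(\mathbf{a},j\mathbf{a})+\omega(\xi,J\xi)+O(|\mathbf{a}||\xi|),
\]
so for large $\Gamma$ the form tames $\tilde J$ and all $\tilde J_\nu$. The submanifold $\partial D\times L$ is Lagrangian, and the graphs have area $\Gamma\sigma_0(D)+\omega(u_\nu)$, which is bounded.

A subsequence of the graphs, marked at $z_0$, therefore converges to a stable map: a tree of $\tilde J$-holomorphic disks and spheres that agree at the nodes, with one boundary marked point, for which area and Maslov index are additive, and in which the disks form a subtree with nodes on their boundaries. The projections of the components to $S^2$ are holomorphic with image in $D$. So spheres project to points, and disks project to maps $(D,\partial D)\to(D,\partial D)$ of degrees $\ge0$ with sum $1$. Exactly one component, the root, projects biholomorphically onto $D$; after reparametrization it is the graph of a solution $u_0$. All other components lie in fibers $\{z\}\times M$, on which $\tilde J=J$. Let $\Sigma$ be the set of nodes on the root and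 $\mathcal{T}_z$ the subtree attached at $z$. The reparametrizations along which the graphs converge to the root are their own projections to $D$, so they converge to an automorphism of $D$; this gives (G1). Additivity gives (G3). A leaf of $\mathcal{T}_z$ has one node and at most one marked point, so it is non-constant by stability, which is (G2). The marked point lies on the root at $z_0$ or on the boundary of a disk in $\mathcal{T}_{z_0}$; in the second case the path from the root to that disk consists of disks, which is (G4).
\end{proof}

\begin{corollary}\label{cor:small}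
If $(J_\nu,G_\nu)\to(J,0)$ and $\omega(u_\nu)\le0$, then a subsequence of $u_\nu$ converges in $C^\infty(D)$ to a constant.
\end{corollary}

\begin{proof}
The map $u_0$ is a $J$-disk, so all terms of the area sum in (G3) are non-negative, and the sum is $\le0$. Hence $u_0$ and all bubbles are constant, and $\Sigma=\emptyset$ by (G2).
\end{proof}

\subsection{Linearization and constraints}\label{sec:linear}

Fix $\mathsf{p}>2$ and let $\mathcal{B}$ be the separable Banach manifold of $W^{1,\mathsf{p}}$ maps $(D,\partial D)\to(M,L)$; area and Maslov index are locally constant on $\mathcal{B}$. By elliptic regularity, $W^{1,\mathsf{p}}$ solutions of \eqref{eq:CR} are smooth, and on sets of solutions the $W^{1,\mathsf{p}}$ and $C^\infty$ topologies agree. The linearization $D_u$ of \eqref{eq:CR} at a solution $u$ maps $W^{1,\mathsf{p}}$ sections $\xi$ of $u^*TM$ with boundary values in $TL$ to the space $L^{\mathsf{p}}$ of $L^{\mathsf{p}}$ forms of type $(0,1)$ with values in $u^*TM$. Locally it has the form $\partial_s+J\partial_t+S$ with $S$ of order zero. By the Riemann--Roch theorem for disks it is Fredholm of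 index $N+\mu(u)$. If $G=0$ and $J$ is integrable, the equation is linear in holomorphic charts, and $D_u$ is the Dolbeault operator of $u^*TM$.

A \emph{constraint} $\mathcal{Z}$ consists of distinct points $\zeta_1,\dots,\zeta_k\in\partial D$ and closed submanifolds $Z_1,\dots,Z_k\subset L$; its codimension is $\operatorname{codim}\mathcal{Z}=\sum_j\operatorname{codim}_LZ_j$. A map $u$ \emph{satisfies} $\mathcal{Z}$ if $u(\zeta_j)\in Z_j$ for all $j$. For such a solution the operator
\[
D_u^{\mathcal{Z}}\xi=\big(D_u\xi,[\xi(\zeta_1)],\dots,[\xi(\zeta_k)]\big)\in L^{\mathsf{p}}\oplus\bigoplus_jT_{u(\zeta_j)}L/T_{u(\zeta_j)}Z_j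
\]
is Fredholm of index $N+\mu(u)-\operatorname{codim}\mathcal{Z}$, and $u$ is \emph{$\mathcal{Z}$-regular} if it is onto. Surjectivity of Fredholm operators is an open condition: if solutions satisfying $\mathcal{Z}$, for converging data, converge in $C^\infty$ to a $\mathcal{Z}$-regular solution, then almost all of them are $\mathcal{Z}$-regular. When the index is zero, regularity is equivalent to injectivity.

\begin{lemma}\label{lem:constant}
Let $G=0$ and $u\equiv p\in L$. Then $\ker D_u$ consists of the constants in $T_pL$, and $u$ is regular for the constraint $(z_0,\{p\})$, for any $z_0\in\partial D$.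
\end{lemma}

\begin{proof}
Since $du=0$, we have $D_u=\partial_s+J(p)\partial_t$. As $J$ is tame and $T_pL$ is Lagrangian, $T_pL\cap JT_pL=0$, so $(T_pM,J(p),T_pL)\cong(\mathbb{C}^N,i,\mathbb{R}^N)$. A holomorphic $\xi\colon D\to\mathbb{C}^N$ with real boundary values has harmonic imaginary part vanishing on $\partial D$, so it is real and hence constant. If $\xi(z_0)=0$, then $\xi=0$. The index is $N+0-N=0$.
\end{proof}

\subsection{Transversality}

We want to keep the almost complex structure fixed, so that the bubbles remain known curves. We therefore perturb $G$. Because the perturbation depends on the point of the domain, no injectivity of $u$ is needed.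

Let $C=[-1,1]\times[\frac14,\frac34]$, a rectangle of area $1$ in the interior of the strip, and let $\mathcal{C}$ be the separable Fr\'echet space of smooth functions $g(s,t,x)$ supported in $C\times M$. For $g\in\mathcal{C}$,
\begin{equation}\label{eq:gnorm}
\iint\sup_x|\partial_sg|\,ds\,dt\le\lVert g\rVert_{C^1}.
\end{equation}
The Sard--Smale theorem needs a Banach space, so we use a Floer space. Choose a dense sequence $g_1,g_2,\dots$ in $\mathcal{C}$ and numbers $\varepsilon_k>0$ with $\varepsilon_k\lVert g_i\rVert_{C^k}\le2^{-k}$ for $i\le k$. Let $\mathcal{G}\subset\mathcal{C}$ consist of the $g$ with $\sum_k\varepsilon_k\lVert g\rVert_{C^k}<\infty$. It is a closed subspace of the $\ell^1$-sum of the spaces $C^k(C\times M)$, hence a separable Banach space. It contains all $g_i$, so it is dense in $\mathcal{C}$, and each $C^k$ norm is continuous on it.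

For the rest of the section fix a smooth family of data $(J_\tau,G_\tau)$, $\tau\in[0,\tau_1]$, a number $\delta\in(0,\tau_1)$, and a smooth function $\theta\colon[0,\tau_1]\to[0,1]$ that vanishes on $[0,\delta]\cup\{\tau_1\}$ and is positive on $(\delta,\tau_1)$. For $g\in\mathcal{G}$, a \emph{$g$-solution} is a pair $(\tau,u)$ with $u$ a solution for $(J_\tau,G_\tau+\theta(\tau)g)$.

\begin{lemma}\label{lem:transv}
For every constraint $\mathcal{Z}$ there is a residual set $\mathcal{G}_{\mathcal{Z}}\subset\mathcal{G}$ such that for $g\in\mathcal{G}_{\mathcal{Z}}$ and all $\mu_0\in\mathbb{Z}$, the set of $g$-solutions $(\tau,u)$ with $\tau\in(\delta,\tau_1)$, $\mu(u)=\mu_0$ and $u$ satisfying $\mathcal{Z}$ is a smooth manifold of dimension $N+\mu_0+1-\operatorname{codim}\mathcal{Z}$. It is empty if this number is negative.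
\end{lemma}

\begin{proof}
Let $\mathcal{U}\subset(\delta,\tau_1)\times\mathcal{B}\times\mathcal{G}$ be the set of triples $(\tau,u,g)$ with $(\tau,u)$ a $g$-solution as in the statement. We claim that at each such triple the operator
\begin{equation}\label{eq:univ}
(\xi,\hat g)\mapsto\big(D_u\xi-\theta(\tau)J_\tau X_{\hat g}(u),\ \xi(\zeta_1),\dots,\xi(\zeta_k)\big)\in L^{\mathsf{p}}\oplus\bigoplus_jT_{u(\zeta_j)}L
\end{equation}
is onto; here $(0,1)$-forms are identified with their values on $\partial_s$. Granted this, the implicit function theorem makes $\mathcal{U}$ a smooth separable Banach manifold, and the projection $\mathcal{U}\to\mathcal{G}$ is Fredholm of index $N+\mu_0+1-\operatorname{codim}\mathcal{Z}$. By the Sard--Smale theorem its regular values form a residual set, and we intersect these sets over $\mu_0\in\mathbb{Z}$.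

Let $V$ be the space of $\xi$ vanishing at all $\zeta_j$, and let $I\subset L^{\mathsf{p}}$ be the image of $V\oplus\mathcal{G}$ under the first component of \eqref{eq:univ}. Since $V$ is closed of finite codimension and $D_u$ is Fredholm, $D_uV$ is closed of finite codimension, and so is $I\supset D_uV$. If $I\ne L^{\mathsf{p}}$, a nonzero continuous functional vanishes on $I$. It has the form $\iint\langle\eta,\cdot\rangle\,ds\,dt$ for a Riemannian metric on $M$ and a nonzero section $\eta$ of $u^*TM$ over the open strip, locally of class $L^{\mathsf{q}}$ with $1/\mathsf{p}+1/\mathsf{q}=1$. Testing with $\xi$ of compact support in the open strip shows that $D_u^*\eta=0$ weakly. The formal adjoint $D_u^*$ is again an operator of Cauchy--Riemann type, so $\eta$ is smooth in the open strip and has the unique continuation property. Moreover $\iint\langle\eta,J_\tau X_{\hat g}(u)\rangle=0$ for $\hat g\in\mathcal{G}$, because $\theta(\tau)>0$, and then for all $\hat g\in\mathcal{C}$ by density. Suppose $\eta(z_1)\ne0$ for some $z_1$ in the interior of $C$. Choose $f\in C^\infty(M)$ with $\langle\eta,J_\tau X_f(u)\rangle>0$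 at $z_1$, which is possible since $X_f(u(z_1))$ is arbitrary. For $\hat g=\varphi(s,t)f(x)$ with $\varphi\ge0$ a bump function near $z_1$ the integral is positive, a contradiction. So $\eta$ vanishes on the interior of $C$, hence everywhere, a contradiction. Thus $I=L^{\mathsf{p}}$, that is, $L^{\mathsf{p}}\oplus0$ lies in the image of \eqref{eq:univ}. Since the values $\xi(\zeta_j)$ can be prescribed arbitrarily, \eqref{eq:univ} is onto.
\end{proof}

The next lemma is the cobordism argument in the form used in both applications. The perturbation is switched off at the two ends of the family, where the solutions have to be known exactly.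

\begin{lemma}\label{lem:oneend}
Let $\mathcal{Z}$ be a constraint, $g\in\mathcal{G}_{\mathcal{Z}}$, $a_0\in\mathbb{R}$, and $\mu_0=\operatorname{codim}\mathcal{Z}-N$. Let $\mathcal{M}$ be the set of $g$-solutions $(\tau,u)$, $\tau\in[0,\tau_1]$, with $\omega(u)=a_0$, $\mu(u)=\mu_0$ and $u$ satisfying $\mathcal{Z}$. Assume that
\begin{itemize}
\item[(i)] for every element with $\tau\le\delta$ the map $u$ is $\mathcal{Z}$-regular;
\item[(ii)] exactly one element has $\tau=0$;
\item[(iii)] no element has $\tau=\tau_1$.
\end{itemize}
Then there is a sequence $(\tau_\nu,u_\nu)$ in $\mathcal{M}$ with $\tau_\nu$ convergent for which the limit in Proposition~\ref{prop:gromov} has a non-constant bubble.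
\end{lemma}

\begin{proof}
Over $(\delta,\tau_1)$ the set $\mathcal{M}$ is an open subset of a $1$-manifold, by Lemma~\ref{lem:transv}. At an element with $\tau\le\delta$ the operator $D_u^{\mathcal{Z}}$ is onto and of index zero, hence bijective. The equation depends smoothly on $\tau$, also across $\tau=\delta$, and the family extends smoothly to small negative $\tau$. By the implicit function theorem $\mathcal{M}$ is, near such an element, a curve parametrized by $\tau$, restricted to $\tau\ge0$. By (ii) and (iii), $\mathcal{M}$ is a $1$-manifold with exactly one boundary point. A compact $1$-manifold has an even number of boundary points, so some sequence in $\mathcal{M}$ has no subsequence converging in $\mathcal{M}$. Pass to a subsequence with $\tau_\nu$ convergent and apply Proposition~\ref{prop:gromov}. If $\Sigma$ were empty, $u_\nu$ would converge in $C^\infty(D)$ and the limit would lie in $\mathcal{M}$. So $\Sigma\ne\emptyset$, and (G2) applies.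
\end{proof}

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

Put $M=W\times Q$, $L=L'\times K$, $J_0=J_W\times J_Q$, $N=\dim L$, $d=\dim K$, and use the metric $\omega(\cdot,J_0\cdot)$, for which $J_0$ is an isometry. Suppose that $H$ displaces $L$ and $\lVert H\rVert<A$. Fix $\varepsilon>0$ with $\lVert H\rVert+\varepsilon<A$, a point $p=(x',y')\in L$, and $z_0=1\in\partial D$.

\emph{Step 1: the family.} Let $\kappa\colon\mathbb{R}\to[0,1]$ be smooth, even, non-increasing in $|s|$, with $\kappa=1$ for $|s|\le1$ and $\kappa=0$ for $|s|\ge2$. Let $\chi\colon[0,\infty)\to[0,1]$ be smooth with $\chi(0)=0$ and $\chi=1$ on $[1,\infty)$. Set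
\[
\rho_R(s)=\chi(R)\,\kappa\big(s/(1+R)\big),\qquad G_R(s,t,x)=\rho_R(s)H_t(x)\qquad(R\ge0).
\]
Let $h\in\mathcal{C}$ and let $u$ be a solution for $(J_0,G_R+h)$. Since $\rho_R'\ge0$ for $s<0$ with integral $\rho_R(0)\le1$, and $\rho_R'\le0$ for $s>0$ with integral $-\rho_R(0)$, we have $\int\rho_R'(s)H_t(u(s,t))\,ds\le\max H_t-\min H_t$. Lemma~\ref{lem:energy} and \eqref{eq:gnorm} give
\begin{equation}\label{eq:energy}
0\le\mathcal{E}(u)=\iint|\partial_su|^2\,ds\,dt\le\omega(u)+\lVert H\rVert+\lVert h\rVert_{C^1}.
\end{equation}

\emph{Step 2: there is $R_0\ge1$ such that $(J_0,G_{R_0})$ has no solution with $\omega(u)\le0$.} This is where displacement is used. Let $R\ge1$ and let $u$ be a solution for $(J_0,G_R)$ with $\omega(u)\le0$. Then $\mathcal{E}(u)\le\lVert H\rVert$, and $\rho_R=1$ on $[-R,R]$, where $|\partial_su|=|\partial_tu-X_{H_t}(u)|$. So for some $s_1\in[-R,R]$ the path $x(t)=u(s_1,t)$, which has both ends on $L$, satisfies $\int_0^1|\dot x-X_{H_t}(x)|^2\,dt\le\lVert H\rVert/2R$. The path $y(t)=(\phi^H_t)^{-1}(x(t))$ has $\dot y=(d\phi^H_t)^{-1}(\dot x-X_{H_t}(x))$. Let $\Lambda$ bound the norms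 of $d\phi^H_t$ and their inverses. Then $y$ has length at most $\Lambda\sqrt{\lVert H\rVert/2R}$, and $y(0)=x(0)\in L$. Hence $x(1)=\phi^H_1(y(1))\in L$ is within distance $\Lambda^2\sqrt{\lVert H\rVert/2R}$ of $\phi^H_1(y(0))\in\phi^H_1(L)$. For large $R$ this is less than the distance between the disjoint compact sets $L$ and $\phi^H_1(L)$.

\emph{Step 3: there is $\delta\in(0,1)$ such that for $R\in[0,\delta]$ every solution for $(J_0,G_R)$ with $\omega(u)\le0$ has $\omega(u)=0$, and is regular for the constraint $(z_0,\{p\})$ if $u(z_0)=p$.} Otherwise one of the two properties fails for solutions $u_\nu$ with $R_\nu\to0$. Since $\chi(0)=0$, $G_{R_\nu}\to0$, so by Corollary~\ref{cor:small} a subsequence converges in $C^\infty(D)$ to a constant. Area is locally constant, so $\omega(u_\nu)=0$ for large $\nu$. If $u_\nu(z_0)=p$, the constant is $p$, which is regular by Lemma~\ref{lem:constant}, and regularity is open. This is a contradiction.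

\emph{Step 4: perturbation.} Apply Section~\ref{sec:tools} to the family $(J_0,G_R)$ with $\tau=R$, $\tau_1=R_0$, this $\delta$, and any admissible $\theta$. Let $F=\{x'\}\times K$, of codimension $N-d$ in $L$, and consider the constraints $\mathcal{Z}_p=(z_0,\{p\})$ and $\mathcal{Z}_F=(z_0,F)$. By the Baire category theorem there is $g\in\mathcal{G}_{\mathcal{Z}_p}\cap\mathcal{G}_{\mathcal{Z}_F}$ with $\lVert g\rVert_{C^1}<\varepsilon$. By Lemma~\ref{lem:transv}, the $g$-solutions $(R,u)$ with $R\in(\delta,R_0)$ and $\mu(u)=-m$ that satisfy $\mathcal{Z}_p$, respectively $\mathcal{Z}_F$, form manifolds of dimension $1-m$, respectively $N-m+1-(N-d)=d+1-m$. Therefore, for such $(R,u)$,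
\begin{equation}\label{eq:empty}
u(z_0)\ne p\ \text{ if }m\ge2,\qquad u(z_0)\notin F\ \text{ if }m\ge d+2 .
\end{equation}
Apply Lemma~\ref{lem:oneend} with $\mathcal{Z}=\mathcal{Z}_p$, $a_0=0$ and $\mu_0=0$. Hypotheses (i) and (iii) are Steps 3 and 2. For $R=0$ the elements are $J_0$-disks of area zero through $p$, so the constant $p$ is the only one, which is (ii). We obtain $g$-solutions $(R_\nu,u_\nu)$ with $R_\nu\to R$, $\omega(u_\nu)=0$, $\mu(u_\nu)=0$, $u_\nu(z_0)=p$, and a limit consisting of a $g$-solution $(R,u_0)$ and bubbles, at least one of them non-constant.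

\emph{Step 5: the limit cannot exist.} Let $a_{\mathrm{tot}}>0$ be the total area and $m$ the total index of the bubbles, spheres counted with $2c_1$. By (G3), $\omega(u_0)=-a_{\mathrm{tot}}$ and $\mu(u_0)=-m$. Then \eqref{eq:energy} for $u_0$ gives
\[
a_{\mathrm{tot}}\le\lVert H\rVert+\varepsilon<A .
\]
So every bubble has area $<A$. Its $W$- and $Q$-components are holomorphic, with non-negative areas that add up to the area of the bubble. By (H1) the $W$-component is constant. Thus each bubble lies in a fiber $\{x\}\times Q$ and is a $J_Q$-disk on $K$ or a $J_Q$-sphere of area $<A$, with the same index. By (H2) a non-constant disk contributes at least $d+2\ge2$ to $m$ and a non-constant sphere at least $2$, while constant bubbles contribute $0$. Hence $m\ge2$, and $m\ge d+2$ if there is a non-constant disk.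

Since $\omega(u_0)<0$ and $\theta$ vanishes on $[0,\delta]\cup\{R_0\}$, Steps 2 and 3 show that $R\in(\delta,R_0)$, so \eqref{eq:empty} applies to $u_0$. It gives $u_0(z_0)\ne p$. By (G4) with $y=p$ there is a chain of disk bubbles $v_1,\dots,v_l$ from $u_0(z_0)$ to $p$. If all $v_i$ were constant, we would have $u_0(z_0)=p$. So one of them is non-constant, and $m\ge d+2$. Consecutive disks meet and each has constant $W$-component, so the chain lies in one fiber $\{x\}\times Q$, which contains $p$ and $u_0(z_0)$. Hence $x=x'$ and $u_0(z_0)\in L\cap(\{x'\}\times Q)=F$. This contradicts \eqref{eq:empty}, and therefore $e(L)\ge A$. \qed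

\begin{remark}\label{rem:sharp}
Hypothesis (H1) confines the bubbles to fibers, the condition $c_1\ge1$ makes sphere bubbles raise $m$ to at least $2$, and the bound $d+2$ excludes a chain of disks carrying $p$. The bound cannot be lowered to $d+1$. Take $W$ a point and $K=\partial\Omega_0\subset Q=T^2$ with the flat structure, so $d=1$. There are no non-constant spheres, and $\pi_2(T^2,K)\cong\mathbb{Z}$ is generated by $\Omega_0$, so disks of positive area have Maslov index $\ge2=d+1$. The weakened hypothesis would hold for every constant in place of $A$, whereas $e(K)$ is finite by Corollary~\ref{cor:upper}. The same circle as $L'$, with $Q$ a point, shows that (H1) cannot be omitted.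
\end{remark}

\section{Spheres of minimal area}\label{sec:spheres}

To bound $\hbar_S(M)$ from above we need a small sphere for every tame $J$. Let $M$ be closed and $B\in H_2(M;\mathbb{Z})$. A $J$-sphere is \emph{simple} if it does not factor through a holomorphic map $S^2\to S^2$ of degree $\ge2$, and \emph{regular} if the linearized Cauchy--Riemann operator is onto. Let $\mathcal{M}_1(B,J)$ be the space of pairs $(u,z)$ of a $J$-sphere in class $B$ and a point $z\in S^2$, modulo $PSL_2(\mathbb{C})$, with evaluation map $\mathrm{ev}[u,z]=u(z)$. The group acts freely on simple spheres, so $\mathcal{M}_1(B,J)$ is a smooth manifold if all $J$-spheres in class $B$ are simple and regular.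

\begin{lemma}\label{lem:spheres}
Let $(M,\omega)$ be closed and $B\in H_2(M;\mathbb{Z})$ a class such that $\omega(B)$ is the smallest positive value of $\omega$ on $\pi_2(M)$. Then for every tame $J$ all $J$-spheres in class $B$ are simple and $\mathcal{M}_1(B,J)$ is compact. Let $J_0$ be tame with all $J_0$-spheres in class $B$ regular, and suppose that $\mathrm{ev}_*[\mathcal{M}_1(B,J_0)]\ne0$ in $H_*(M;\mathbb{Z}_2)$. Then every tame $J$ has a $J$-sphere in class $B$, and $\hbar_S(M)=\omega(B)$.
\end{lemma}

\begin{proof}
A $k$-fold cover in class $B$ would factor through a sphere of area $\omega(B)/k>0$, so $k=1$. Consider $J_\nu$-spheres in class $B$ with $J_\nu\to J$ tame. In a Gromov limit each non-constant component has area at least $\omega(B)$ and the areas add up to $\omega(B)$, so there is only one, and after reparametrization a subsequence converges in $C^\infty$ to a $J$-sphere in class $B$. Hence the spaces $\mathcal{M}_1$ are compact, also over compact families of tame structures.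

Suppose a tame $J_1$ has no sphere in class $B$. Then both $J_0$ and $J_1$ are regular for the class $B$, the latter vacuously. By \cite[Ch.~3]{MS}, for a generic path $J_\tau$ of tame structures from $J_0$ to $J_1$ the union of the spaces $\{\tau\}\times\mathcal{M}_1(B,J_\tau)$ is a smooth manifold with boundary $\mathcal{M}_1(B,J_0)\sqcup\mathcal{M}_1(B,J_1)=\mathcal{M}_1(B,J_0)$. It is compact and $\mathrm{ev}$ extends over it, so $\mathrm{ev}_*[\mathcal{M}_1(B,J_0)]=0$ modulo $2$, a contradiction. Thus $\hbar_S(M,J)\le\omega(B)$ for all tame $J$, and the reverse inequality is the minimality of $\omega(B)$.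
\end{proof}

For integrable $J_0$ the linearized operator at $u$ is the Dolbeault operator of $u^*TM$, with cokernel $H^1(S^2,u^*TM)$. Since $H^1(S^2,\mathcal{O}(k))=0$ for $k\ge-1$, the long exact sequence in cohomology shows that $u$ is regular whenever $u^*TM$ is an iterated extension of line bundles $\mathcal{O}(k)$ with $k\ge-1$.

\section{The products $P_n\times\bar\Delta$}\label{sec:product}

Let $n\ge5$, $b=4A/n$, $W=T^{2n}$ with its complex structure $J_W$, $Q=S^2(b)\times S^2(b)$ with $J_Q=j\times j$, $M=W\times Q$, $L=P_n\times\bar\Delta$ and $J_0=J_W\times J_Q$.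

\subsection{Monotonicity, $e(L)$ and $\hbar(L)$}\label{sec:first}

\emph{Topology of $\bar\Delta$.} The antipodal map $\alpha(\zeta)=-1/\bar\zeta$ is an antiholomorphic involution with $\alpha^*\sigma=-\sigma$. So $\sigma\oplus\sigma$ restricts to $\sigma+\alpha^*\sigma=0$ on $\bar\Delta\cong S^2$, which is therefore a closed Lagrangian. The image of $\pi_2(\bar\Delta)\to\pi_2(Q)=\mathbb{Z}^2$ is generated by $(1,\deg\alpha)=(1,-1)$, and $\pi_1(\bar\Delta)=0$. Hence $\pi_2(Q,\bar\Delta)=\mathbb{Z}^2/(1,-1)\cong\mathbb{Z}$ via $(k,l)\mapsto k+l$. The class of $(k,l)$ has area $b(k+l)$ and Maslov index $2c_1=4(k+l)$.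

\emph{Monotonicity.} By Lemma~\ref{lem:Pn}, $\pi_2(M,L)\cong\mathbb{Z}^2$ has generators with (area, Maslov index) equal to $(A,n)$ and $(b,4)=(4A/n,4)$. So $\omega=\frac An\mu_L$.

\emph{Displacement energy.} Hypothesis (H1) holds by Lemma~\ref{lem:Pn}: non-constant $J_W$-disks have positive area in $A\mathbb{Z}$, and there are no non-constant spheres because $\pi_2(T^{2n})=0$. For (H2), a non-constant $J_Q$-disk or sphere has positive area, so $k+l\ge1$; a disk then has Maslov index $\ge4=\dim\bar\Delta+2$, and a sphere has $c_1=2(k+l)\ge2$. Theorem~\ref{thm:lower} gives $e(L)\ge A$. By \eqref{eq:shadow} and Corollary~\ref{cor:upper}, $e(L)\le A$; in particular $L$ is displaceable.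

\emph{Spheres.} The values of $\omega$ on $\pi_2(M)=\pi_2(Q)$ form $b\mathbb{Z}$. Let $B=[\mathrm{pt}\times S^2\times\mathrm{pt}]$, of area $b$. A $J_0$-sphere in class $B$ is constant in $T^{2n}$, has degree $0$ in the last factor and degree $1$ in the middle one. So it is a parametrization of a fiber $\{x\}\times S^2\times\{y\}$, with $u^*TM=\mathcal{O}(2)\oplus\mathcal{O}^{n+1}$, and it is regular. Exactly one fiber passes through each point of $M$, and $\mathrm{ev}\colon\mathcal{M}_1(B,J_0)\to M$ is a diffeomorphism, which represents $[M]\ne0$. Lemma~\ref{lem:spheres} gives $\hbar_S(M)=b$.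

\emph{Disks.} The two components of a non-constant $J_0$-disk on $L$ have areas in $\{0\}\cup[A,\infty)$ and $\{0\}\cup[b,\infty)$, not both zero. As $A=\frac n4b>b$, we get $\hbar_D(L)\ge\hbar_D(L,J_0)\ge b$.

Hence $\hbar(L)=\hbar_S(M)=b<\frac n4b=A=e(L)$, which is the first part of Theorem~\ref{thm:product}.

\subsection{Disks of area $b$ when $4\mid n$}\label{sec:disks}

It remains to show that for $4\mid n$ every tame $J$ has a $J$-disk of area $b$ on $L$; then $\hbar_D(L)\le b$, and equality follows from Section~\ref{sec:first}. The hypothesis means that $A=\frac n4b\in b\mathbb{Z}$, so all disk and sphere areas lie in $b\mathbb{Z}$ and $b$ is the smallest positive one. For $n=5$, in contrast, $\pi_2(M,L)$ contains a class of area $A-b=b/4$, and area alone would not exclude such bubbles along a path of almost complex structures.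

We count parametrized disks, so that Lemma~\ref{lem:oneend} applies, and we remove the automorphisms of $D$ by constraints at three boundary points. Choose distinct $k_1,k_2,k_3\in\bar\Delta$ and $x'\in P_n$, and let $\mathcal{Z}$ be the constraint at the points $1,i,-1$ with
\[
Z_1=\{(x',k_1)\},\qquad Z_2=P_n\times\{k_2\},\qquad Z_3=P_n\times\{k_3\}.
\]
These sets are compact and pairwise disjoint; let $d_0>0$ be the least distance between two of them in a fixed Riemannian metric. The codimension is $(n+2)+2+2=n+6$. A disk of area $b$ has Maslov index $4$ by monotonicity, and $N+4=n+6$, so $D_u^{\mathcal{Z}}$ has index zero.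

Suppose that $J$ is tame and has no disk of area $b$ on $L$. The space of tame structures is path connected; let $(J_\tau)_{\tau\in[0,1]}$ be a smooth path from $J_0$ to $J_1=J$.

\emph{Step 1: there are $k\ge1$ and $\gamma\in(0,b)$ such that for $\tau\in[0,1]$ and $h\in\mathcal{C}$ with $\lVert h\rVert_{C^k}<\gamma$, every solution for $(J_\tau,h)$ of area $0$ has image of diameter $<d_0$.} Otherwise there are $\tau_\nu\to\tau$, $h_\nu$ with $\lVert h_\nu\rVert_{C^\nu}<1/\nu$, and solutions of area $0$ and diameter $\ge d_0$. This contradicts Corollary~\ref{cor:small}.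

\emph{Step 2: no bubbling.} Let $\lVert g\rVert_{C^k}<\gamma$, $\tau_\nu\to\tau$ and $\theta_\nu\to\theta_\infty$ in $[0,1]$, and let $u_\nu$ be solutions for $(J_{\tau_\nu},\theta_\nu g)$ of area $b$ satisfying $\mathcal{Z}$. We claim that $\Sigma=\emptyset$ in Proposition~\ref{prop:gromov}. Otherwise the bubbles have total area $lb$ with $l\ge1$, and $u_0$ is a solution for $(J_\tau,\theta_\infty g)$ of area $(1-l)b$. By Lemma~\ref{lem:energy} and \eqref{eq:gnorm}, $0\le(1-l)b+\gamma<(2-l)b$, so $l=1$. Then there is exactly one non-constant bubble, so $\Sigma$ is a single point by (G2). At least two of the points $1,i,-1$ are not in $\Sigma$, and by (G1) $u_0$ maps them into two different sets $Z_j$. So $u_0$ has area $0$ and diameter $\ge d_0$, contrary to Step 1.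

\emph{Step 3: exactly one $J_0$-disk of area $b$ satisfies $\mathcal{Z}$.} Write $u=(v,w_1,w_2)$ for the components in $T^{2n}$ and the two spheres. The area of $v$ is $0$ or $\ge A>b$, so $v$ is constant, and $v\equiv x'$ by the first constraint. The pair $(w_1,w_2)$ is holomorphic, of total area $b$, with $w_2=\alpha w_1$ on $\partial D$. Let $\iota(z)=1/\bar z$ and define $f\colon S^2\to S^2$ by $f=w_1$ on $D$ and $f=\alpha\circ w_2\circ\iota$ outside the open disk. The definitions agree on $\partial D$ since $\alpha^2=\mathrm{id}$. As $\alpha$ and $\iota$ are antiholomorphic, $f$ is holomorphic off $\partial D$ and continuous, hence holomorphic by Morera's theorem. Both $\alpha$ and $\iota$ reverse orientation, so the area of $f$ is the sum of the areas of $w_1$ and $w_2$, namely $b$. Thus $f$ has degree one and is a M\"obius transformation. Conversely, a M\"obius transformation $f$ gives the disk $w_1=f|_D$, $w_2=\alpha\circ f\circ\iota|_D$. The constraints prescribe $f(1),f(i),f(-1)$ as the first coordinates of $k_1,k_2,k_3$, which are distinct. Exactly one $f$ satisfies this.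

\emph{Step 4: this disk is $\mathcal{Z}$-regular.} The index is zero, so we show injectivity. Let $\xi=(\xi',\xi_1,\xi_2)\in\ker D_u^{\mathcal{Z}}$. By Lemma~\ref{lem:constant} in $T^{2n}$, $\xi'$ is constant, and $\xi'(1)=0$, so $\xi'=0$. The sections $\xi_1,\xi_2$ of $w_1^*TS^2$, $w_2^*TS^2$ are holomorphic, satisfy $\xi_2=d\alpha(\xi_1)$ on $\partial D$, and vanish at $1,i,-1$. As in Step 3, $\xi_1$ on $D$ and $d\alpha(\xi_2\circ\iota)$ outside glue to a holomorphic section of $f^*TS^2$. Applying $(df)^{-1}$ gives a holomorphic vector field $(a_0+a_1z+a_2z^2)\partial_z$ on $S^2$ with zeros at $1,i,-1$. It vanishes, so $\xi=0$.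

\emph{Step 5: conclusion.} There is $\delta\in(0,1)$ such that for $\tau\in[0,\delta]$ all $J_\tau$-disks of area $b$ satisfying $\mathcal{Z}$ are $\mathcal{Z}$-regular: otherwise non-regular ones with $\tau_\nu\to0$ would, by Step 2 with $g=0$, have a subsequence converging in $C^\infty(D)$ to the regular disk of Step 3. Apply Lemma~\ref{lem:oneend} to the family $(J_\tau,0)$ with $\tau_1=1$, this $\delta$, $a_0=b$, $\mu_0=4$, and $g\in\mathcal{G}_{\mathcal{Z}}$ with $\lVert g\rVert_{C^k}<\gamma$. Hypothesis (i) is the choice of $\delta$, (ii) is Step 3, and (iii) holds because $\theta(1)=0$ and $J$ has no disk of area $b$. The lemma produces a non-constant bubble, contradicting Step 2. This completes the proof of Theorem~\ref{thm:product}. \qed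

\section{The blown-up tori}\label{sec:blowup}

Let $n\ge3$ and $a=2A/n$. A sphere with $c_1=1$ has Maslov index $2$, so monotonicity with $\lambda=A/n$ requires it to have area $a$, and $a<A$ already for $n=3$. A blow-up away from $P_n$ creates such a sphere and no new holomorphic disks.

\subsection{The K\"ahler surface $Y$}\label{sec:Y}

Let $\mathrm{Bl}_0\mathbb{C}^2=\{(v,\ell)\in\mathbb{C}^2\times\mathbb{CP}^1:v\in\ell\}$, with exceptional sphere $E=\{0\}\times\mathbb{CP}^1$, whose normal bundle is $\mathcal{O}(-1)$. Let $\varphi\colon\mathbb{R}\to\mathbb{R}$ be smooth with $\varphi',\varphi''>0$,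
\[
\varphi(\tau)=\tfrac a\pi\tau+\kappa_0e^\tau\ \text{ near }-\infty\ \ (\kappa_0>0),\qquad
\varphi(\tau)=e^\tau+\mathrm{const}\ \text{ for }\tau\ge\log r^2 .
\]
Such a function exists because $\frac a\pi=\frac{2A}{n\pi}<\frac{2A}\pi=r^2=\int_{-\infty}^{\log r^2}e^\tau\,d\tau$. Indeed, choose a smooth $\beta$ with $0\le\beta<1$, compact support in $(-\infty,\log r^2)$ and $\int e^\tau\beta\,d\tau=\frac a\pi$, and put $\varphi'(\tau)=\frac a\pi+\int_{-\infty}^\tau e^{\tau'}(1-\beta(\tau'))\,d\tau'$; this gives $\kappa_0=1$.

On $\mathbb{C}^2\setminus0$, with $\tau=\log|v|^2$, consider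
\[
\omega_\varphi=\tfrac i2\partial\bar\partial\,\varphi(\tau)=\varphi'(\tau)\,\tfrac i2\partial\bar\partial\tau+\varphi''(\tau)\,\tfrac i2\partial\tau\wedge\bar\partial\tau .
\]
In the chart $\zeta=v_2/v_1$ we have $\tau=\log|v_1|^2+\log(1+|\zeta|^2)$, so $\frac i2\partial\bar\partial\tau$ is the pullback of the area form $\omega_1=\frac i2\,d\zeta\wedge d\bar\zeta/(1+|\zeta|^2)^2$ on $\mathbb{CP}^1$, of total area $\pi$. It is semi-positive with kernel the complex line $\mathbb{C}v$, and the second form is semi-positive and positive on $\mathbb{C}v$. So $\omega_\varphi$ is K\"ahler on $\mathbb{C}^2\setminus0$. For $|v|\ge r$ it equals $\frac i2\partial\bar\partial|v|^2=\omega_0$. Near $0$ it is the restriction of the K\"ahler form $\kappa_0\omega_0\oplus\frac a\pi\omega_1$ on $\mathbb{C}^2\times\mathbb{CP}^1$, so it extends to a K\"ahler form on $\mathrm{Bl}_0\mathbb{C}^2$ for which $E$ has area $a$.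

The ball of radius $r<c/2$ about $q=(\frac c2,\frac c2)$ embeds in $T^4$. Replacing it by its blow-up with the form $\omega_\varphi$ gives a closed K\"ahler surface $Y$ with a holomorphic blow-down map $Y\to T^4$. Let $M=T^{2n-4}\times Y$, where $T^{2n-4}$ has coordinates $w_1,\dots,w_{n-2}$, let $J_0$ be the product complex structure, and let $\Pi\colon M\to T^{2n}$ be the blow-down. The distance from $q$ to the lattice $(c\,\mathbb{Z}[i])^2$ is $c/\sqrt2>2r$, so the ball $\mathbb{B}=\{|w|\le r\}\subset T^{2n}$ is disjoint from the region where the form was modified. Over $\mathbb{B}$ the map $\Pi$ is a biholomorphic symplectomorphism, and we view $P_n\subset\mathbb{B}\subset M$; it is a closed Lagrangian.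

\subsection{Proof of Theorem~\ref{thm:blowup}}

\emph{Monotonicity.} The universal cover of $M$ is $\mathbb{C}^{n-2}\times\tilde Y$, where $\tilde Y$ is $\mathbb{C}^2$ blown up at the points of $q+(c\,\mathbb{Z}[i])^2$. By the Hurewicz theorem $\pi_2(M)=H_2(\tilde Y)$, which is free abelian on the lifts of $E$. Each has area $a$ and $c_1=2+E\cdot E=1$, so $\omega=a\,c_1$ on $\pi_2(M)$. Since $P_n$ lies in a ball, $\pi_1(P_n)\to\pi_1(M)$ is trivial, and the exact sequence of the pair shows that $\pi_2(M,P_n)$ is generated by the image of $\pi_2(M)$ and the disk of Lemma~\ref{lem:Pn}. On the former $\omega=\frac a2\mu=\frac An\mu$, and the latter has area $A$ and Maslov index $n$. So $\omega=\frac An\mu$ on $\pi_2(M,P_n)$.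

\emph{$J_0$-curves.} Let $u$ be a $J_0$-disk on $P_n$. Then $\Pi\circ u$ lifts to a holomorphic map $D\to\mathbb{C}^n$, and since $\partial D$ is connected we may take the lift with boundary on $P_n\subset\mathbb{C}^n$ itself. The function $|w|^2$ is subharmonic along it and equals $r^2$ on $\partial D$, so $u$ lies in $\mathbb{B}$. If $u$ is non-constant, its area is a positive multiple of $A$ by Lemma~\ref{lem:Pn}. For a non-constant $J_0$-sphere $u$, the map $\Pi\circ u$ lifts to $\mathbb{C}^n$ and is constant. So $u$ lies in a fiber of $\Pi$, that is, it covers some $\{x\}\times E$ with a degree $k\ge1$, and it has $c_1=k$ and area $ka$.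

\emph{Displacement energy.} Apply Theorem~\ref{thm:lower} with $W$ a point, $Q=M$, $K=P_n$, $J_Q=J_0$. There are no non-constant $J_0$-disks of area $<A$, and non-constant spheres have $c_1\ge1$. So $e(P_n)\ge A$. As $n\ge3$, the coordinate $w_1$ belongs to $T^{2n-4}$, so $M=T^2\times M'$, and \eqref{eq:shadow} with Corollary~\ref{cor:upper} gives $e(P_n)\le A$. In particular $P_n$ is displaceable.

\emph{The invariant $\hbar$.} The values of $\omega$ on $\pi_2(M)$ form $a\mathbb{Z}$. Let $B=[\{x\}\times E]$, of area $a$. The $J_0$-spheres in class $B$ have $k=1$, so they are the parametrizations of the curves $\{x\}\times E$, $x\in T^{2n-4}$. Here $u^*TM=\mathcal{O}^{n-2}\oplus TY|_E$, and $TY|_E$ is an extension of $\mathcal{O}(-1)$ by $TE=\mathcal{O}(2)$, so they are regular. The evaluation map is a diffeomorphism of $\mathcal{M}_1(B,J_0)$ onto $T^{2n-4}\times E$. Let $E'\subset Y$ be a smooth perturbation of $E$ transverse to it. Then $\{x_0\}\times E'$ meets $T^{2n-4}\times E$ transversally in $\{x_0\}\times(E\cap E')$, and the number of these points is odd because $E\cdot E=-1$. So $[T^{2n-4}\times E]\ne0$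 in $H_{2n-2}(M;\mathbb{Z}_2)$, and Lemma~\ref{lem:spheres} gives $\hbar_S(M)=a$. Finally $\hbar_D(P_n)\ge\hbar_D(P_n,J_0)\ge A>a$. Therefore $\hbar(P_n)=a<\frac n2a=A=e(P_n)$. \qed

\begin{thebibliography}{9}

\bibitem{Fr}
Frauenfelder, \emph{Gromov convergence of pseudoholomorphic disks}, J. Fixed Point Theory Appl. (2008).

\bibitem{KY}
David Keren Yaar, \emph{Tightness of Chekanov's bound on displacement energy for some Lagrangian knots}, arXiv:2507.21282 (2025).

\bibitem{MS}
McDuff and Salamon, \emph{$J$-holomorphic Curves and Symplectic Topology}.

\end{thebibliography}
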